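# Weighted time averages of polynomials and Siegel discs

## 1. Fatou components, basins and Siegel discs

Throughout, $f:\mathbb C\to\mathbb C$ is a polynomial of degree $d\ge 2$, with iterates $f^0=\mathrm{Id}$ and $f^n=f\circ f^{n-1}$. So $f^n$ has degree $d^n$.

**Definition (filled Julia set, Julia set, Fatou components).** $K(f)$ is the set of points with bounded orbit, $A(\infty)=\mathbb C\setminus K(f)$ is the set of points whose orbit tends to $\infty$, and $J=\partial K(f)$ is the Julia set. A Fatou component is a connected component of $\mathbb C\setminus J$. The bounded ones lie in $K(f)$.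

*Example.* For $f(z)=z^2$, $K(f)$ is the closed unit disc, $J$ is the unit circle, and the Fatou components are $\{|z|<1\}$ and $A(\infty)=\{|z|>1\}$.

**Definition (cycles and multipliers).** The multiplier of a cycle of period $q$ is $(f^q)'(p)$, for any point $p$ of the cycle. The cycle is attracting if the multiplier has modulus less than $1$, superattracting if the multiplier is $0$, and parabolic if it is a root of unity. The basin of an attracting cycle is the open set of points whose orbit converges to the cycle.

*Examples.* All three have $0$ as a fixed point. For $z^2$ it is superattracting. For $z/2+z^2$ it is attracting with multiplier $1/2$. For $z+z^2$ it is parabolic with multiplier $1$.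

**Definition (components of immediate basins).** Let an attracting or parabolic cycle be given. A component of its immediate basin is a periodic Fatou component $\Omega_0$ such that, for some $q\ge1$ with $f^q(\Omega_0)=\Omega_0$, the maps $f^{qn}$ converge locally uniformly on $\Omega_0$ to a point $p$ of the cycle as $n\to\infty$.

By continuity $f^q(p)=p$. In the attracting case $p\in\Omega_0$. In the parabolic case $p\in J$, so $p\notin \Omega_0$.

*Example.* For $f(z)=z+z^2$ and $x\in(-1,0)$, the point $f(x)=x(1+x)$ again lies in $(-1,0)$ and $f(x)>x$. So the orbit increases to a fixed point in $(-1,0]$, which must be $0$. Positive points increase to infinity, so $0\in\partial A(\infty)=J$.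

**Definition (Siegel disc).** A Siegel disc is a periodic Fatou component $\Delta$, of some period $q$, on which $f^q$ is conformally conjugate to an irrational rotation of the unit disc. Let $S_0$ be the union of all Siegel discs and
$$S=\bigcup_{m\ge0}f^{-m}(S_0).$$
A point $z$ is eventually mapped into a Siegel disc if $z\in S$, that is, if $f^m(z)$ lies in a Siegel disc for some $m\ge0$.

*Example.* Let $f(z)=\lambda z+z^2$ with $\lambda=e^{2\pi i\theta}$ and $\theta=(\sqrt5-1)/2$. By Siegel's theorem $f$ is conjugate near $0$ to the rotation $w\mapsto\lambda w$, and $0$ lies in a Siegel disc $\Delta$ of period $1$. The point $-\lambda$ satisfies $f(-\lambda)=0$, so $-\lambda\in S$. But $-\lambda\notin S_0$. Indeed $f$ is injective on $\Delta$ and $f(0)=f(-\lambda)$, so $-\lambda\notin\Delta$. The component $\Delta'$ of $-\lambda$ satisfies $f^n(\Delta')=\Delta$ for all $n\ge1$, so it could be periodic only if $\Delta'=\Delta$.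

**Definition (time average).** We say that $f$ has a (weighted) time average near $z$ if there are a neighborhood $U$ of $z$, a constant $c\in\mathbb C$ and a sequence $a_0,a_1,\dots$ of complex numbers, not all $0$, such that
$$F_N=\sum_{n=0}^Na_nf^n$$
converges to $c$ uniformly on $U$ as $N\to\infty$.

*Example.* A finite sum never works. If $a_N$ is the last non-zero coefficient, then $\sum_{n\le N}a_nf^n$ has degree $d^N\ge1$, because the degrees $1,d,d^2,\dots$ are distinct. So a time average requires infinitely many non-zero coefficients and genuine cancellation between iterates of different degrees. The weights are fixed once and for all. The averages $\frac1N\sum_{n<N}f^n$ are not of this form, since their weights change with $N$.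

## 2. Where time averages exist

The problem comes from Han Peters, "Time averages of polynomials", arXiv:0711.4835 (2007). It asks to prove or disprove that a polynomial of degree at least $2$ has a time average near $z$ if and only if $z$ is eventually mapped into a Siegel disc. The statement is true.

**Theorem 1.** Let $f$ be a polynomial of degree $d\ge2$ and $z\in\mathbb C$. Then $f$ has a time average near $z$ if and only if $z$ is eventually mapped into a Siegel disc of $f$, i.e. $z\in S$.

We shall prove a stronger dichotomy. The zero polynomial is given degree $0$.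

**Theorem 2.** Let $f$ be a polynomial of degree $d\ge2$.

**(i) Rigidity off $S$.** Let $U$ be a non-empty open set not contained in $S$, let $T$ be a polynomial, and suppose $\sum_{n\ge0}a_nf^n$ converges *pointwise* on $U$ to $T$. Then $a_n=0$ whenever $d^n>\deg T$, so the series is finite and $T=\sum_{d^n\le\deg T}a_nf^n$ identically. In particular, if $T$ is constant, all $a_n=0$. The coefficients are uniquely determined by $T$.

**(ii) Flexibility on $S$.** For any $m\ge0$ and $b_0,\dots,b_L\in\mathbb C$ there is a sequence $(a_n)$ with $a_n=0$ for $n<m$ and $a_{m+j}=b_j$ for $0\le j\le L$, such that $\sum a_nf^n$ converges to $0$ locally uniformly on $f^{-m}(S_0)$.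

Consequently, for every $z\in\mathbb C$ the following are equivalent: (1) $f$ has a time average near $z$; (2) $f$ has one with $c=0$; (3) for some non-zero sequence $(a_n)$ the series $\sum a_nf^n$ converges pointwise to a constant on some neighborhood of $z$; (4) $z\in S$.

## 3. Two cases by hand: $z^2$, and an attracting fixed point

**The map $z^2$.** Here $F_N(z)=\sum_{n\le N}a_nz^{2^n}$ is a partial sum of a power series. Suppose $F_N\to c$ on a non-empty open set $U$. Choose $x\in U$ such that $U\cap\{|w|<|x|\}\ne\emptyset$. The power series converges at $x$, hence on $\{|w|<|x|\}$. Its sum there is holomorphic and equals $c$ on a non-empty open subset, hence on the whole disc. So all $a_n=0$. The squaring map has no time average near any point, and it has no Siegel disc, since its only bounded Fatou component is $\{|z|<1\}$, on which it is not injective.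

**Near an attracting fixed point.** Let $f(0)=0$ and $f'(0)=\lambda$ with $0<|\lambda|<1$. By Koenigs' theorem there is a holomorphic germ $s(w)=w+\sum_{k\ge2}s_kw^k$ with $f(s(w))=s(\lambda w)$. Hence $f^n(s(w))=s(\lambda^nw)$ near $0$. Suppose $F_N\to c$ uniformly near $0$. The coefficient of $w^k$ in $F_N\circ s$ is $s_k\sum_{n\le N}a_n\lambda^{kn}$, where $s_1=1$, and it must tend to $0$ for every $k\ge1$. Taking $k=1$, the power series $g(t)=\sum a_nt^n$ converges at $t=\lambda$, so $g$ is holomorphic on $\{|t|<|\lambda|\}$. Moreover $g(\lambda^k)=0$ for every $k\ge2$ with $s_k\neq0$. There are infinitely many such $k$: if $s$ were a polynomial of degree $e\ge1$, then $f\circ s=s(\lambda\,\cdot)$ would be an identity of polynomials and $de=e$. The zeros $\lambda^k$ accumulate at $0$, so $g\equiv0$ and all $a_n=0$.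

This argument reads off coefficients at the fixed point. It says nothing directly when $U$ does not contain that point, and a parabolic basin component does not contain its fixed point at all. In a Siegel disc with $|\lambda|=1$ the same computation gives the conditions $\sum a_n\lambda^{kn}=0$ at points of the unit circle, which do not accumulate inside the unit disc. So there it produces no contradiction.

## 4. Textbook facts

See Milnor, *Dynamics in One Complex Variable*, for the following.

* **(B)** (Böttcher.) There are an open neighborhood $D_\infty$ of $\infty$ with $f(D_\infty)\subset D_\infty$, a number $\rho>1$ and a conformal bijection $\varphi:D_\infty\setminus\{\infty\}\to\{|w|>\rho\}$ with $\varphi\circ f=\varphi^d$, and $\varphi(z)/z$ tends to a non-zero constant as $z\to\infty$. With $\psi=\varphi^{-1}$ we have $\psi(w)=\beta w+\beta_0+\sum_{j\ge1}\beta_jw^{-j}$, $\beta\ne0$, and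
$$f^n(\psi(w))=\psi(w^{d^n}),\qquad |w|>\rho.\tag{1}$$
Similarly, at a point $p$ of a superattracting cycle of period $q$, $f^q$ is conformally conjugate, on a neighborhood of $p$, to $w\mapsto w^s$ on a disc $\{|w|<r\}$, $r<1$, for some $s\ge2$.
* **(J)** $J=\partial A(\infty)$. Parabolic periodic points lie in $J$.
* **(C)** (Sullivan; classification.) $f$ maps Fatou components onto Fatou components. Every bounded Fatou component is eventually mapped onto a periodic one, which is a component of the immediate basin of an attracting (possibly superattracting) cycle, a component of the immediate basin of a parabolic cycle, or a Siegel disc.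
* **(Cr)** (Fatou.) Let $h$ be a polynomial of degree at least $2$ with a fixed point $p$ which is attracting or has multiplier $1$. Every component of the immediate basin of $p$ which is mapped to itself by $h$ contains a critical point of $h$.
* **(P)** (Milnor, Lemma 10.1.) If $h(p+z)=p+z+az^{\nu+1}+O(z^{\nu+2})$ with $a\ne0$, $\nu\ge1$, and an orbit $h^n(x)=p+z_n$ converges to $p$ with all $z_n\ne0$, then $n^{1/\nu}z_n\to v$ for some $v$ with $\nu av^\nu=-1$.

*Example for (B).* For $f(z)=z^2-2$ one can take $\psi(w)=w+1/w$, because $(w+1/w)^2-2=w^2+1/w^2$. Then $f^n(\psi(w))=w^{2^n}+w^{-2^n}$. In general (1) says that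
$$f^n\circ\psi(w)=\beta w^{d^n}+\beta_0+\sum_{j\ge1}\beta_jw^{-jd^n}\tag{2}$$
has exactly one positive power of $w$. So the iterates can be told apart by their Laurent coefficients.

*Example for (P).* For $h(z)=z+z^2$ at $p=0$ we have $\nu=1$, $a=1$, $v=-1$. So orbits in $(-1,0)$ satisfy $nx_n\to-1$.

## 5. Recurrence in Siegel discs and the proof of Theorem 2(ii)

Let $\Delta$ be a Siegel disc of period $1$ and $K\subset\Delta$ compact. Rotations are recurrent, so $f^{m}$ is uniformly close to $\mathrm{Id}$ on $K$ for suitable large $m$. The first thing one tries is to subtract: $G=\mathrm{Id}-f^{m_1}$ is small on $K$. Then $G-G\circ f^{m_2}$, for a good $m_2>m_1$, is even smaller, and so on. This fails between the stages. Written in order of indices, the second stage is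
$$\mathrm{Id}-f^{m_1}-f^{m_2}+f^{m_1+m_2},$$
and its third partial sum $\mathrm{Id}-f^{m_1}-f^{m_2}$ is close to $-\mathrm{Id}$. Every new stage begins with the term $-f^{m_j}\approx-\mathrm{Id}$, so the terms of the series do not even tend to $0$ (unless $K\subset\{0\}$). Definition 5 of Section 1 asks for convergence of all partial sums, not of a subsequence.

The remedy is to subtract $G$ in many small installments: replace $-G\circ f^{m}$ by $-\frac1M\sum_{i=1}^MG\circ f^{m_i}$. For $G=\mathrm{Id}$ the partial sums then slide from $\mathrm{Id}$ to $0$ through approximately $(1-\frac tM)\mathrm{Id}$. In general, interrupting an installment costs only $O(1/M)$.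

**Lemma 1.** Let $K\subset S_0$ be compact, $G=\sum_{n=0}^Lc_nf^n$ and $\varepsilon>0$. Then there are $L'>L$ and $c_{L+1},\dots,c_{L'}$ such that $G_N:=\sum_{n=0}^Nc_nf^n$ satisfies
$$|G_N(x)|\le|G(x)|+\varepsilon\quad(x\in K,\ L\le N\le L'),\qquad \sup_K|G_{L'}|\le\varepsilon.$$

*Proof.* **Step 1: a compact set that contains all forward images of $K$.** The Siegel discs are open and pairwise disjoint, so $K$ meets only finitely many of them, say $\Delta_i$, and each $K\cap\Delta_i$ is compact. Let $\Delta_i$ have period $q_i$, and let $\chi_i$ map $\Delta_i$ conformally onto the unit disc and conjugate $f^{q_i}$ to the rotation by angle $2\pi\theta_i$. Choose $r<1$ with $K\cap\Delta_i\subset C_i:=\chi_i^{-1}(\{|w|\le r\})$ for all $i$. Then $f^{q_i}(C_i)=C_i$. Put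
$$\tilde K=\bigcup_i\ \bigcup_{0\le j<q_i}f^j(C_i).$$
This is compact and contains $f^j(K)$ for all $j\ge0$. It lies in $S_0$: since $f^{q_i}$ is injective on $\Delta_i$, the map $f^j:\Delta_i\to f^j(\Delta_i)$ with $0\le j<q_i$ is a conformal bijection onto a Fatou component and conjugates $f^{q_i}$ on $\Delta_i$ to $f^{q_i}$ on $f^j(\Delta_i)$. So $f^j(\Delta_i)$ is a Siegel disc.

**Step 2: simultaneous return times.** Let $q=\operatorname{lcm}(q_i)$. For $m=qk$, $\chi_i$ conjugates $f^m|_{\Delta_i}$ to the rotation by $2\pi k\alpha_i$, where $\alpha_i=q\theta_i/q_i$. The points $k\alpha=(k\alpha_i)_i$, $k\ge1$, lie in a torus $(\mathbb R/\mathbb Z)^r$ (with $r$ here the number of discs), which is compact, so they have a convergent subsequence. Hence there are differences $k'-k$, as large as we like, with $(k'-k)\alpha$ as close to $0$ as we like. So for infinitely many $m$ all these rotations are simultaneously as close to the identity as we like. Since $\chi_i^{-1}$ is uniformly continuous on $\{|w|\le r\}$ (the radius of Step 1), $f^m$ is as uniformly close to $\mathrm{Id}$ on $K$ as we like for infinitely many $m$.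

**Step 3: the installments.** Let $B=\max_{0\le n\le L}\sup_{\tilde K}\bigl|\sum_{i\le n}c_if^i\bigr|$ and choose an integer $M\ge1$ with $B/M\le\varepsilon/2$. The function $G$ is uniformly continuous on $\tilde K$, which contains $K$ and all $f^m(K)$. So Step 2 lets us choose $m_1<\dots<m_M$ with $m_1>L$, $m_{i+1}>m_i+L$ and $\sup_K|G\circ f^{m_i}-G|\le\varepsilon/2$. Append the terms of
$$-\frac1M\sum_{i=1}^MG\circ f^{m_i}=-\frac1M\sum_{i=1}^M\sum_{n=0}^Lc_nf^{n+m_i}.$$
The indices $n+m_i$ are distinct, exceed $L$, and increase in the order written. All other new coefficients up to $L'=m_M+L$ are $0$.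

**Step 4: bounding every partial sum.** After $t$ full blocks and possibly part of the next one, the partial sum is
$$G-\frac1M\sum_{i\le t}G\circ f^{m_i}-\frac1M(\text{a partial sum of }G)\circ f^{m_{t+1}},$$
where the last term is absent if no part of the next block has been added. The first two terms equal
$$\Bigl(1-\frac tM\Bigr)G+\frac1M\sum_{i\le t}\bigl(G-G\circ f^{m_i}\bigr).$$
On $K$ the last sum contributes at most $\varepsilon/2$. The interrupted block contributes at most $B/M\le\varepsilon/2$, since $f^{m_{t+1}}(K)\subset\tilde K$. So on $K$ the modulus is at most $(1-\frac tM)|G|+\frac\varepsilon2+\frac BM\le|G|+\varepsilon$. After all $M$ blocks the first term vanishes and no block is interrupted, so the modulus is at most $\varepsilon/2$. $\square$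

The first estimate is pointwise in $x$. That matters now, because we enlarge $K$ as we go, and on the newly added part $G$ need not be small.

**Proof of Theorem 2(ii).** If $S_0=\emptyset$, the convergence assertion is vacuous and we let all remaining coefficients be $0$. Otherwise let $K_1\subset K_2\subset\cdots$ be compact subsets of $S_0$ whose interiors exhaust $S_0$.

**Step 1: construct coefficients on $S_0$.** Start with $L_0=L$, $c_n=b_n$ for $n\le L$, and $G_{L_0}=\sum_{n\le L}b_nf^n$. In step $j\ge1$ apply Lemma 1 to $G_{L_{j-1}}$ with $K=K_j$ and $\varepsilon=2^{-j}$. This gives $L_j>L_{j-1}$ with $\sup_{K_j}|G_{L_j}|\le2^{-j}$. For $j\ge1$, the pointwise estimate of step $j+1$, on $K_{j+1}\supset K_j$, gives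
$$|G_N|\le|G_{L_j}|+2^{-j-1}\le2^{-j}+2^{-j-1}\quad\text{on }K_j,\qquad L_j\le N\le L_{j+1}.$$
For fixed $i$ and all $j\ge i$ this holds on $K_i\subset K_j$. So $G_N\to0$ uniformly on each $K_i$.

**Step 2: pull back by $f^m$.** Put $a_n=0$ for $n<m$ and $a_{n+m}=c_n$ for $n\ge0$. Then $F_{N+m}=G_N\circ f^m$. A compact subset of $f^{-m}(S_0)$ is mapped by $f^m$ onto a compact subset of $S_0$, hence into some $K_i$. So $F_N\to0$ locally uniformly on $f^{-m}(S_0)$. $\square$

**Proof of "if" in Theorem 1.** Let $f^m(z)\in S_0$. Apply (ii) with this $m$, $L=0$ and $b_0=1$. The sequence is non-zero because $a_m=1$, and $F_N\to0$ uniformly on a small disc about $z$, since $f^{-m}(S_0)$ is an open set containing $z$. $\square$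

## 6. A convergent series forces injectivity

We turn to the converse. Suppose $F_N\to T$ pointwise on $U$, where $T$ is a constant or, more generally, a polynomial. For $k\ge 1$ the tail $\sum_{n\ge k}a_nf^n(x)=\sum_{n\ge k}a_nf^{n-k}(f^k(x))$ depends only on $f^k(x)$. Therefore the polynomial $Q=\sum_{n<k}a_nf^n-T$ takes equal values at any two points of $U$ with the same image under $f^k$. This is an algebraic relation between branches of $f^{-k}$. Such a relation can be continued to a neighborhood of $\infty$, where the Böttcher coordinate turns branches of $f^{-k}$ into multiples of one another by roots of unity.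

For $f=z^2$, where $\psi=\mathrm{Id}$, the mechanism is this: if $Q(w)=Q(\zeta w)$ on an open set with $\zeta^{2^k}=1$, comparing coefficients of $w^{2^i}$ shows $\zeta^{2^i}=1$ whenever that coefficient of $Q$ is non-zero. So $w$ and $\zeta w$ already agree after $i$ steps.

**Lemma 2.** Let $V\subset\mathbb C$ be open, $k>i\ge0$, and let $Q$ be a polynomial such that
$$x,x'\in V,\ f^k(x)=f^k(x')\ \Longrightarrow\ Q(x)=Q(x').$$
Suppose the coefficient $q_{d^i}$ of $w^{d^i}$ in the Laurent expansion of $Q\circ\psi$ on $|w|>\rho$ is non-zero. Then for $x,x'\in V$: $f^k(x)=f^k(x')$ implies $f^i(x)=f^i(x')$.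

*Proof.* Suppose $x_1,x_2\in V$ with $f^k(x_1)=f^k(x_2)$ but $f^i(x_1)\ne f^i(x_2)$.

**Step 1: turn the two points into two branches of $f^{-k}$.** Choose discs $B_l\subset V$ around $x_l$ so small that $f^i(B_1)\cap f^i(B_2)=\emptyset$. The open set $f^k(B_1)\cap f^k(B_2)$ contains $f^k(x_1)$, so it is non-empty, and it contains a point $v$ that is not one of the finitely many critical values of $f^k$. So there are holomorphic germs $g_1,g_2$ at $v$ with $f^k\circ g_l=\mathrm{Id}$ and values in $B_l$. Near $v$ the points $g_1(u),g_2(u)\in V$ have the same image $u$ under $f^k$. Hence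
$$Q\circ g_1=Q\circ g_2,\qquad f^i\circ g_1\ne f^i\circ g_2\quad\text{near }v.\tag{3}$$

**Step 2: continue to infinity.** Over the complement of its finite set of critical values, $f^k$ is a covering, and this complement is path connected. So $g_1,g_2$ continue, as local inverses of $f^k$, along a path in it to a point $v_\infty$ with $|v_\infty|$ as large as we like. The relation $Q\circ g_1=Q\circ g_2$ persists along the path. The germs $f^i\circ g_1$ and $f^i\circ g_2$ remain different, since equality could be continued back.

**Step 3: use the Böttcher coordinate.** The polynomial $f^k$ is bounded on the compact set $\mathbb C\setminus D_\infty$. So for $|v_\infty|$ large, both $v_\infty$ and the values of $g_1,g_2$ near $v_\infty$ lie in $D_\infty$. From $\varphi\circ f=\varphi^d$ and $f^k\circ g_l=\mathrm{Id}$ we get $\varphi(g_l(u))^{d^k}=\varphi(u)$ near $v_\infty$. So $(\varphi\circ g_2)/(\varphi\circ g_1)$ is continuous with values in a finite set of roots of unity. Hence $\varphi\circ g_2=\zeta\,\varphi\circ g_1$ near $v_\infty$ with a constant $\zeta$, $\zeta^{d^k}=1$. Put $w=\varphi(g_1(u))$, which ranges over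 an open set. Then $g_1(u)=\psi(w)$, $g_2(u)=\psi(\zeta w)$, and therefore $Q(\psi(w))=Q(\psi(\zeta w))$ on an open set. By the identity theorem this holds on all of $\{|w|>\rho\}$.

**Step 4: compare one coefficient.** The coefficients of $w^{d^i}$ give $q_{d^i}=q_{d^i}\zeta^{d^i}$, so $\zeta^{d^i}=1$. Then
$$\varphi(f^i\circ g_2)=\varphi(g_2)^{d^i}=\zeta^{d^i}\varphi(g_1)^{d^i}=\varphi(f^i\circ g_1).$$
Since $\varphi$ is injective, $f^i\circ g_1=f^i\circ g_2$ near $v_\infty$, contradicting Step 2. $\square$

**Proposition A.** Let $U$ be a non-empty open set and $T$ a polynomial, and suppose $F_N\to T$ pointwise on $U$. If $a_i\ne0$ and $d^i>\deg T$, then $f^l$ is injective on $f^i(U)$ for every $l\ge1$.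

*Proof.* Let $k=i+l$ and $Q=\sum_{n<k}a_nf^n-T$. For $x\in U$,
$$Q(x)=-\lim_{N\to\infty}\sum_{n=k}^Na_nf^{n-k}\bigl(f^k(x)\bigr),$$
which depends only on $f^k(x)$. Next we find the coefficient of $w^{d^i}$ in $Q\circ\psi$. By (2), the only positive power in $f^n\circ\psi$ is $\beta w^{d^n}$, so among the terms $a_nf^n\circ\psi$ only $n=i$ contributes, and it contributes $a_i\beta$. The function $T\circ\psi$ contains only powers $w^j$ with $j\le\deg T<d^i$. So the coefficient is $a_i\beta\ne0$. By Lemma 2 with $V=U$, $f^{i+l}(x)=f^{i+l}(x')$ implies $f^i(x)=f^i(x')$ for $x,x'\in U$. Writing $y=f^i(x)$ and $y'=f^i(x')$, this says that $f^l(y)=f^l(y')$ implies $y=y'$ on $f^i(U)$. $\square$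

## 7. Where injectivity is impossible, and where it is not

By (C), a bounded Fatou component that is not eventually mapped to a Siegel disc either lies in a superattracting basin or is of the following kind.

**Definition (type (AP)).** A bounded Fatou component $\Omega$ is of type (AP) if $f^m(\Omega)=\Omega_0$ for some $m\ge0$, where $\Omega_0$ is a component of the immediate basin of an attracting, non-superattracting cycle or of a parabolic cycle. For such $\Omega$ we fix $q\ge1$ with $f^q(\Omega_0)=\Omega_0$ such that $h:=f^q$ fixes a point $p$ of the cycle, $h^n\to p$ locally uniformly on $\Omega_0$, and, in the parabolic case, $h'(p)=1$. (The last condition is achieved by passing to a multiple of $q$, as the multiplier is a root of unity.)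

*Examples.* The component containing $0$ for $z/2+z^2$, and the component containing $(-1,0)$ for $z+z^2$. In both, $m=0$, $q=1$, $p=0$.

**Lemma 3.** (a) Let $W\ne\emptyset$ be open, contained in $A(\infty)$ or in the basin of a superattracting cycle. Then some iterate $f^l$, $l\ge1$, is not injective on $W$.

(b) Let $\Omega$ be of type (AP). For each $i\ge0$ some iterate $f^l$, $l\ge1$, is not injective on $f^i(\Omega)$.

*Proof.* (a) We find two points of $W$ that differ, in a Böttcher coordinate, by a root of unity. After shrinking $W$, some $f^s(W)$ lies in the domain of a Böttcher coordinate from (B), in which $f^q$ (with $q=1$ at $\infty$) acts as $w\mapsto w^b$ for an integer $b\ge2$. In this coordinate $f^s(W)$ is a non-empty open set. Fix $w_1\ne0$ in it. For all large $t$ it also contains $w_2=w_1\exp(2\pi i/b^t)\ne w_1$. As $w_1^{b^t}=w_2^{b^t}$, the corresponding points have the same image under $f^{qt}$. Their preimages in $W$ under $f^s$ are distinct and have the same image under $f^{s+qt}$.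

(b) We pull a critical point of $h$ back into $f^i(\Omega)$. By (Cr) there is $x\in\Omega_0$ with $(f^q)'(x)=0$. Choose $j\ge0$ with $e:=m+qj-i\ge0$. Since $f^e(f^i(\Omega))=f^{qj}(f^m(\Omega))=\Omega_0$, there is $y\in f^i(\Omega)$ with $f^e(y)=x$. Then $(f^{e+q})'(y)=(f^q)'(x)\,(f^e)'(y)=0$. So $f^{e+q}$ is not injective near $y$, and $f^i(\Omega)$ is a neighborhood of $y$. $\square$

Together, Proposition A and Lemma 3(a) exclude time averages in $A(\infty)$, in superattracting basins, and on $J$, because every neighborhood of a point of $J$ meets $A(\infty)$.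

For type (AP), Proposition A on a small disc $U$ is simply not contradictory. Take $f(z)=z/2+z^2$ and $U=\{|z|<1/4\}$. If $x\ne y$, then $f(x)=f(y)$ if and only if $x+y=-\frac12$, which is impossible in $U$, and $|f(z)|\le|z|(\frac12+|z|)<|z|$ for $z\in U\setminus\{0\}$. So $f$ maps $U$ injectively into itself, and *all* iterates are injective on $U$. The parabolic case is no better. For $f(z)=z+z^2$ put $\zeta=-1/z$. Then $f$ becomes
$$\zeta\mapsto\frac{\zeta^2}{\zeta-1}=\zeta+1+\frac1{\zeta-1},$$
which maps $\{\operatorname{Re}\zeta>2\}$, that is, the disc $|z+\frac14|<\frac14$, into itself. On that disc $\operatorname{Re}z>-\frac12$, so $x+y\ne-1$ for any $x,y$ in it, and $f$ is injective there. Again all iterates are injective on an invariant disc.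

Lemma 3(b) shows what is missing: the whole component $\Omega$ contains points where some iterate is critical. If convergence on $U$ could be spread to all of $\Omega$, Proposition A applied to $\Omega$ would finish. The identity theorem alone does not do this, since off $U$ we do not know that $F_N$ converges.

What separates type (AP) from Siegel discs is that two orbits in $\Omega$ approach each other, and do so *summably* fast. In a Siegel disc, by recurrence, the distances between two different orbits do not even tend to $0$.

## 8. Orbits in attracting and parabolic basins approach each other summably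

**Lemma 4.** Let $\Omega$ be of type (AP). For compact $K\subset\Omega$:
$$\sum_{n\ge0}\ \sup_{x,y\in K}|f^n(x)-f^n(y)|<\infty.$$

For parabolic basins one must work with differences of two orbits. For $z+z^2$ we have $x_n\sim-1/n$, so the distances to the fixed point are not summable. The proof gives $|x_n-y_n|=O(n^{-2})$ there.

*Proof.* **Step 1: reduce to $h$ on $\Omega_0$.** Let $K'=f^m(K)$, a compact subset of $\Omega_0$. All orbits of points of $\Omega$ lie in $K(f)$, which is contained in a closed disc on which $f^0,\dots,f^{q-1}$ are Lipschitz. For $n\ge m$ write $n=m+qj+r$ with $0\le r<q$. Then $f^n=f^r\circ h^j\circ f^m$, so $|f^n(x)-f^n(y)|$ is at most a constant times $|h^j(f^m(x))-h^j(f^m(y))|$. The first $m$ terms of the series are finite, and each $j$ occurs for $q$ values of $n$. So it suffices to show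
$$\sum_n\ \sup_{x,y\in K'}|h^n(x)-h^n(y)|<\infty.$$

**Step 2: the attracting case.** There are $\kappa<1$ and a disc $D'$ about $p$ with $|h(x)-p|\le\kappa|x-p|$ on $D'$, and $h^{n_0}(K')\subset D'$ for some $n_0$ by locally uniform convergence. So $\sup_{K'}|h^n-p|=O(\kappa^n)$, which is summable.

From here on we are in the parabolic case, $h'(p)=1$.

**Step 3: a coordinate in which $h$ is nearly a translation.** Since $h\ne\mathrm{Id}$,
$$h(p+z)=p+z+az^{\nu+1}+O(z^{\nu+2}),\qquad a\ne0,\ \nu\ge1.$$
Let $v$ satisfy $\nu av^\nu=-1$; there are $\nu$ such vectors, and they differ by factors $e^{2\pi ij/\nu}$. On the sector $|\arg(z/v)|<\pi/(2\nu)$ use the coordinate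
$$\zeta=(z/v)^{-\nu}=-\frac1{\nu az^\nu},$$
which maps the sector bijectively onto $\{\operatorname{Re}\zeta>0\}$, with inverse $z=v\zeta^{-1/\nu}$ (principal branch). For $z$ in this sector and small, let $z^*=h(p+z)-p=z(1+az^\nu+O(z^{\nu+1}))$. Then
$$-\frac1{\nu a(z^*)^\nu}=\zeta\bigl(1+az^\nu+O(z^{\nu+1})\bigr)^{-\nu}=\zeta\bigl(1-\nu az^\nu+O(z^{\nu+1})\bigr)=\zeta+1+E(\zeta),$$
because $-\nu az^\nu\zeta=1$. Here $E(\zeta)=O(|\zeta||z|^{\nu+1})$, that is, $|E(\zeta)|\le C|\zeta|^{-1/\nu}$. (For $h=z+z^2$ we computed $E(\zeta)=1/(\zeta-1)$ exactly.) Fix $R_0>0$ so large that for each of the $\nu$ vectors $v$ this holds on $\operatorname{Re}\zeta>R_0$, with $z^*\ne0$, $E$ holomorphic and $|E|\le\frac12$ there.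

**Step 4: $h$ keeps the sector.** We claim that $z^*$ lies in the sector of the same $v$ when $\operatorname{Re}\zeta>R_0$. The number $(z^*/v)^{-\nu}=-1/(\nu a(z^*)^\nu)=\zeta+1+E(\zeta)$ has real part greater than $R_0+\frac12>0$. So $\nu\arg(z^*/v)$ is within less than $\pi/2$ of a multiple of $2\pi$, which means that $z^*$ lies in the sector $|\arg(z^*/v')|<\pi/(2\nu)$ of one of the $\nu$ vectors $v'$. These sectors are open and pairwise disjoint, $z^*$ depends continuously on $\zeta$, and $\{\operatorname{Re}\zeta>R_0\}$ is connected. So $v'$ is the same for all these $\zeta$. For real $\zeta\to+\infty$ we have $z/v=\zeta^{-1/\nu}>0$ and $z^*/z\to1$, so $\arg(z^*/v)\to0$. Hence $v'=v$.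

Thus, for $R\ge R_0$, the set
$$P_v(R)=\{p+z:\ |\arg(z/v)|<\pi/(2\nu),\ \operatorname{Re}\zeta>R\}$$
is open and $h(P_v(R))\subset P_v(R)$. On it $h$ reads $\zeta\mapsto\zeta+1+E(\zeta)$, and $\operatorname{Re}\zeta$ increases by at least $\frac12$ at each step.

**Step 5: two orbits in $P_v(2R_0)$.** We bound their distance, first in $\zeta$ and then in $z$. If $\operatorname{Re}\zeta>2R_0$, apply Cauchy's estimate on the disc of radius $\frac12\operatorname{Re}\zeta$ about $\zeta$. There real parts exceed $R_0$ and moduli are at least $|\zeta|/2$, so $|E|\le C(|\zeta|/2)^{-1/\nu}$, and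
$$|E'(\zeta)|\le C'(\operatorname{Re}\zeta)^{-1-1/\nu}.$$
Let $\zeta_n,\zeta_n'$ be two orbits starting in $\operatorname{Re}\zeta>2R_0$. Both have real part at least $2R_0+\frac n2$, and so has the segment between them. Integrating $1+E'$ over the segment,
$$|\zeta_{n+1}-\zeta_{n+1}'|\le|\zeta_n-\zeta_n'|\Bigl(1+C'\bigl(2R_0+\tfrac n2\bigr)^{-1-1/\nu}\Bigr).$$
The infinite product of these factors converges, so $|\zeta_n-\zeta_n'|\le C''|\zeta_0-\zeta_0'|$. Since $|dz/d\zeta|=\frac{|v|}\nu|\zeta|^{-1-1/\nu}$, integration over the segment gives
$$|z_n-z_n'|\le C'''|\zeta_0-\zeta_0'|\,(n+1)^{-1-1/\nu}.\tag{4}$$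

**Step 6: all of $K'$ enters one set $P_v(2R_0)$.** Let $x\in\Omega_0$. Then $h^n(x)\to p$, and $h^n(x)\ne p$ because $p\in J$. By (P), $n^{1/\nu}(h^n(x)-p)\to v_x$ with $\nu av_x^\nu=-1$. So eventually $h^n(x)-p$ lies in the sector of $v_x$, and the corresponding $\zeta_n$ satisfies $\zeta_n/n\to1$. Hence $h^n(x)\in P_{v_x}(2R_0)$ for some $n$.

For $y$ near $x$ also $h^n(y)\in P_{v_x}(2R_0)$, and by invariance the orbit of $y$ stays there from then on. So the limit direction $v_y$ lies in the closed sector $|\arg(\cdot/v_x)|\le\pi/(2\nu)$. The other candidates make an angle of at least $2\pi/\nu$ with $v_x$, so $v_y=v_x$. Hence $x\mapsto v_x$ is locally constant, and therefore constant, say equal to $v$, on the connected set $\Omega_0$.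

The open sets $\{y\in\Omega_0:h^n(y)\in P_v(2R_0)\}$ increase with $n$ and cover $\Omega_0$. By compactness $h^{n_0}(K')$ is a compact subset of $P_v(2R_0)$ for some $n_0$. On it $\zeta$ is bounded, so (4) gives
$$\sup_{x,y\in K'}|h^{n_0+n}(x)-h^{n_0+n}(y)|=O\bigl((n+1)^{-1-1/\nu}\bigr),$$
which is summable. $\square$

## 9. Summation by parts spreads convergence over the whole component

The coefficients $a_n$ may be large, because $f^n$ becomes nearly constant on compact subsets of $\Omega$. So Lemma 4 cannot be multiplied by $a_n$ and summed directly. We control instead the derivatives $a_n(f^n)'(x)$ by comparing them with $a_n(f^n)'(z_0)$ at one good point $z_0\in U$. There the series converges, though perhaps not absolutely. Lemma 4 makes the ratios $(f^n)'(x)/(f^n)'(z_0)$ a sequence of bounded variation, which is what summation by parts needs.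

**Proposition B.** Let $\Omega$ be of type (AP), $T$ a polynomial, $U\subset\Omega$ a non-empty open set, and $F_N\to T$ uniformly on $U$. Then $F_N\to T$ pointwise on $\Omega$.

*Proof.* **Step 1: a base point with derivatives bounded below.** By Weierstrass, $F_N'\to T'$ locally uniformly on $U$. Choose $z_0\in U$ outside the countable set $\bigcup_{j\ge 0} f^{-j}(\mathrm{Crit}\,f)$. Its orbit never hits a critical point and accumulates only on the cycle, where $f'\ne0$ because the multiplier is non-zero. (In the attracting case this is where superattracting cycles are excluded.) So $|f'(f^n(z_0))|\ge\eta>0$ for all $n\ge0$.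

**Step 2: bounded variation of the ratios.** Let $K\subset\Omega$ be compact with $z_0\in K$, and let $L_*=\sup|f''|$ over a closed disc containing $K(f)$. For $x\in K$ put $r_n(x)=(f^n)'(x)/(f^n)'(z_0)$. By the chain rule, $r_0=1$ and
$$r_{n+1}=r_n\,\frac{f'(f^n(x))}{f'(f^n(z_0))},\qquad\left|\frac{f'(f^n(x))}{f'(f^n(z_0))}-1\right|\le\sigma_n:=\frac{L_*}\eta\sup_{y\in K}|f^n(y)-f^n(z_0)|.$$
By Lemma 4, $\Sigma:=\sum\sigma_n<\infty$. So on $K$, for all $n$,
$$|r_n|\le B:=\prod_{j\ge0}(1+\sigma_j),\qquad|r_{n+1}-r_n|\le B\sigma_n.$$

**Step 3: summation by parts.** Let $e_n=F_n'(z_0)-T'(z_0)$, so $e_n\to0$. For $n\ge1$ we have $a_n(f^n)'(z_0)=e_n-e_{n-1}$, hence $a_n(f^n)'(x)=(e_n-e_{n-1})r_n(x)$. For $N>M\ge0$,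
$$F_N'(x)-F_M'(x)=\sum_{n=M+1}^N(e_n-e_{n-1})r_n=e_Nr_N-e_Mr_{M+1}+\sum_{n=M+1}^{N-1}e_n(r_n-r_{n+1}),$$
which is bounded on $K$ by $\sup_{n\ge M}|e_n|\cdot B(2+\Sigma)$. This tends to $0$ as $M\to\infty$, so $F_N'$ converges uniformly on $K$. As $K$ was arbitrary, $F_N'$ converges locally uniformly on $\Omega$.

**Step 4: identify the limit.** The limit of $F_N'$ is holomorphic on $\Omega$ and equals $T'$ on $U$, hence on the connected set $\Omega$. For $x\in\Omega$ integrate along a path in $\Omega$ from $z_0$ to $x$. Since $F_N(z_0)\to T(z_0)$ and $F_N'\to T'$ uniformly on the path, $F_N(x)\to T(x)$. $\square$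

## 10. Rigidity off $S$: completing Theorems 1 and 2

**Proof of "only if" in Theorem 1.** Let $F_N\to c$ uniformly on a neighborhood of $z$, which we shrink to an open $U\ni z$, with $a_i\ne0$ for some $i$. Suppose $z\notin S$. With $T=c$ we have $d^i\ge1>0=\deg T$, so Proposition A is available. By (C), one of the following three cases holds.

1. *$z\in A(\infty)$ or $z\in J$.* By (J), $U$ contains a disc $D\subset A(\infty)$. By Proposition A all iterates are injective on the open set $f^i(D)\subset A(\infty)$, contradicting Lemma 3(a).
2. *$z$ is in the basin of a superattracting cycle.* Take a disc $D\ni z$ in $U$ inside that basin. Then $f^i(D)$ is an open subset of the basin on which all iterates are injective, contradicting Lemma 3(a).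
3. *$z$ lies in a component $\Omega$ of type (AP).* Shrinking $U$, assume $U\subset\Omega$. By Proposition B, $F_N\to c$ pointwise on $\Omega$. By Proposition A applied to the open set $\Omega$, all iterates are injective on $f^i(\Omega)$, contradicting Lemma 3(b).

So $z\in S$. Together with Section 5 this proves Theorem 1. $\square$

**Proof of Theorem 2(i).** **Step 1: find a good piece of $U$.** If $U$ meets $J$, then it meets $A(\infty)$ by (J). Otherwise some $z\in U\setminus S$ is in the Fatou set. So by (C), $U$ contains a disc $D$ lying in $A(\infty)$, in a superattracting basin, or in a component $\Omega$ of type (AP).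

**Step 2: from pointwise to uniform convergence in the third case.** Proposition B requires uniform convergence. We use Osgood's theorem: a pointwise convergent sequence of holomorphic functions on an open set converges locally uniformly on a dense open subset. For our purpose one disc is enough, and the argument is short. On a closed disc in $D$, the closed sets $\{x:|F_N(x)|\le k\text{ for all }N\}$, $k=1,2,\dots$, cover everything, because convergent sequences are bounded. By Baire one of them has an interior point. On a small disc around it $(F_N)$ is uniformly bounded, and by Montel's theorem together with pointwise convergence it converges locally uniformly there. So after shrinking $D$ the convergence on $D$ is uniform, and Proposition B gives $F_N\to T$ pointwise on $\Omega$.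

**Step 3: kill the high coefficients.** Suppose $a_i\ne0$ with $d^i>\deg T$. In the first two cases Proposition A on $D$ makes all iterates injective on $f^i(D)$, a non-empty open subset of $A(\infty)$ or of the superattracting basin, contradicting Lemma 3(a). In the third case Proposition A on $\Omega$ contradicts Lemma 3(b). Hence $a_n=0$ whenever $d^n>\deg T$.

**Step 4: the identity and uniqueness.** What remains is the finite sum $\sum_{d^n\le\deg T}a_nf^n$, a polynomial equal to $T$ on an open set, hence equal to $T$ identically. If $T$ is constant, then $\deg T=0$ and no $n$ satisfies $d^n\le0$, so all $a_n=0$. The coefficients are uniquely determined by $T$, because the $f^n$ have distinct positive degrees and are therefore linearly independent. $\square$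

Part (ii) was proved in Section 5.

**Proof of the equivalences.** (4)⇒(2): apply (ii) with $L=0$, $b_0=1$ and $m$ such that $f^m(z)\in S_0$. (2)⇒(1) and (1)⇒(3) are immediate from the definitions. (3)⇒(4): suppose $z\notin S$, and let $U$ be an open neighborhood of $z$ on which the series converges pointwise to a constant. Then $U\not\subset S$, and (i) forces all $a_n=0$, a contradiction. $\square$
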